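# Every connected commutative algebraic group is the $\operatorname{Pic}^0$ of a projective scheme

## 1. Collapsing a finite subscheme of the projective line

Let $k$ be a field and let $Z\subset\mathbb P^1$ be a finite closed subscheme containing the point $0$. Build a curve $X_Z$ as follows: collapse the support of $Z$ to a single point $c$, and let the functions on $X_Z$ be those functions on $\mathbb P^1$ whose restriction to $Z$ is a constant in $k$. Write $v:\mathbb P^1\to X_Z$ for the collapsing map. What is the Picard group of $X_Z$?

A function near $c$ that is invertible on $\mathbb P^1$ restricts to a unit of $\mathcal O(Z)$, and it is a unit of $\mathcal O_{X_Z}$ exactly when this restriction lies in $k^*$. Every unit of $\mathcal O(Z)$ lifts to a unit near $Z$. Hence there is an exact sequence of sheaves on $X_Z$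
$$1\to\mathcal O_{X_Z}^*\to v_*\mathcal O_{\mathbb P^1}^*\to \mathcal O(Z)^*/k^*\to 1,$$
where the last term sits at $c$. Line bundles on a semilocal scheme are trivial, so $H^1(X_Z,v_*\mathcal O_{\mathbb P^1}^*)=\operatorname{Pic}(\mathbb P^1)=\mathbb Z$. The global units of $X_Z$ and of $\mathbb P^1$ are both $k^*$. The long exact sequence gives
$$\ker\bigl(\operatorname{Pic}(X_Z)\to\operatorname{Pic}(\mathbb P^1)\bigr)=\mathcal O(Z)^*/k^*\cong\{u\in\mathcal O(Z)^*:\ u(0)=1\}.\tag{1}$$

Here are four cases.

* $Z=\{0,\infty\}$, which gives a nodal curve. A function is a pair $(1,u)$, so (1) is $k^*$.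
* $Z=\operatorname{Spec}k[s]/(s^2)$, which gives a cuspidal curve. Here $u=1+as$ and $(1+as)(1+a's)=1+(a+a')s$, so (1) is the additive group $k$.
* $Z=\operatorname{Spec}k[s]/(s^3)$. Here $(1+as+bs^2)(1+a's+b's^2)=1+(a+a')s+(b+b'+aa')s^2$. If $\operatorname{char}k\ne2$, then $(a,\,b-a^2/2)$ are additive coordinates and (1) is $k\times k$. If $\operatorname{char}k=2$, then $(1+as+bs^2)^2=1+a^2s^2$, so the group is not killed by $2$.
* $Z=\{0,1,\infty\}$. A function is a triple $(1,u,u')$, so (1) is $k^*\times k^*$.

In the last case, suppose that the three points carry the labels $0,1,-1$, read as the characters $x\mapsto x^0,x^1,x^{-1}$ of $\mathbb G_m$. The functions that deserve to be called *multiplicative* in the label are those with $u'=u^{-1}$. They form a copy of $k^*$ inside $k^*\times k^*$, namely the group of points of $\mathbb G_m$, evaluated on its own characters. The curve does not see this condition; it gives all functions.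

By gluing, we have turned some algebraic groups into Picard groups. Which groups can be obtained if we allow any proper scheme?

## 2. Picard varieties, and the theorem

An *algebraic group* over $k$ is a group scheme of finite type over $k$. For a proper $k$-scheme $X$, the Picard scheme $\operatorname{Pic}_X=\operatorname{Pic}_{X/k}$ is a commutative locally algebraic group. Its neutral component is written $\operatorname{Pic}^0_X$, and the *Picard variety* is $\operatorname{Pic}^0(X)=(\operatorname{Pic}^0_X)_{\rm red}$. When $k$ is perfect, $\operatorname{Pic}^0(X)$ is a smooth connected commutative algebraic group.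

The following problem comes from Michel Brion, "Some structure theorems for algebraic groups", arXiv:1509.03059 (2015): *is every smooth connected commutative algebraic group $G$ over a perfect field $k$ the Picard variety of some proper $k$-scheme?* Two facts serve as background. If $k$ is perfect and $X$ has a rational point, $\operatorname{Pic}^0(X)$ lies in a unique exact sequence $1\to T_X\times U_X\to\operatorname{Pic}^0(X)\to A_X\to1$ with $T_X$ a torus, $U_X$ smooth connected commutative unipotent and $A_X$ an abelian variety. If $k$ is algebraically closed of characteristic $0$, every smooth connected commutative algebraic group is $\operatorname{Pic}^0(X)$ for a projective $X$ that is normal except at finitely many points.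

The answer is yes, in the following stronger form.

**Theorem.** Let $k$ be any field and $G$ any connected commutative algebraic group over $k$ (not necessarily smooth). There is a projective, geometrically integral $k$-scheme $X$ with a $k$-rational point such that $(\operatorname{Pic}_{X/k})^0\cong G$ as group schemes. In particular, if $G$ is smooth, then $((\operatorname{Pic}_{X/k})^0)_{\rm red}\cong G$.

The plan is this. Write $G$ as an extension of an abelian variety $A$ by an affine group $L$. A point of $G$ will be described as a line bundle on the dual abelian variety $A^\vee$ together with a *multiplicative* trivialization over a finite scheme of characters of $L$. Trivializations are produced by pinching, as in Section 1. Multiplicativity is the missing condition; we impose it by realizing the kernel of a pull-back map as a $\operatorname{Pic}^0$.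

## 3. Rigidified line bundles on good schemes

All schemes are over $k$, products are over $k$, and $X_S=X\times S$.

**Definition.** A *good* scheme is a pair $(X,x)$ with $X$ projective over $k$, $H^0(X,\mathcal O_X)=k$ and $x\in X(k)$. A line bundle on $X_S$ is *rigidified* if it comes with a trivialization of its restriction to $x_S=x\times S$.

For instance, $(\mathbb P^r,x)$ is good for every rational point $x$, and so is $(X_Z,c)$ from Section 1. Two disjoint points do not form a good scheme, since $H^0=k\times k$.

If $(X,x)$ is good, flat base change gives $\mathcal O(X_S)=\mathcal O(S)$ for every $S$. Two consequences will be used constantly.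

* **Picard functor.** $\operatorname{Pic}_X(S)$ is the group of isomorphism classes of rigidified line bundles on $X_S$.
* **Uniqueness principle.** Between two rigidified line bundles on $X_S$ there is at most one isomorphism compatible with the rigidifications. Two isomorphisms differ by a unit of $\mathcal O(X_S)=\mathcal O(S)$, and this unit is read off on $x_S$, where it is $1$.

I also recall that $\operatorname{Lie}\operatorname{Pic}_X=H^1(X,\mathcal O_X)$, functorially; that a group scheme locally of finite type with zero Lie algebra is étale; and that the neutral component of a locally algebraic group is an open and closed subgroup and is geometrically connected. An $S$-point of $\operatorname{Pic}_X$ lies in $\operatorname{Pic}_X^0$ when the morphism $S\to\operatorname{Pic}_X$ lands in this open subset.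

**Lemma 1 (products).** If $(X,x)$ and $(Y,y)$ are good, so is $(X\times Y,(x,y))$, and $(p_1^*,p_2^*)$ induces $\operatorname{Pic}_X^0\times\operatorname{Pic}_Y^0\cong\operatorname{Pic}^0_{X\times Y}$. In particular $p_1^*:\operatorname{Pic}_X^0\cong\operatorname{Pic}^0_{X\times\mathbb P^r}$.

*Proof.* By Künneth, $H^0(\mathcal O_{X\times Y})=k$ and $H^1(\mathcal O_{X\times Y})=H^1(\mathcal O_X)\oplus H^1(\mathcal O_Y)$. Restriction to $X\times y$ and to $x\times Y$ defines a homomorphism $\operatorname{Pic}_{X\times Y}\to\operatorname{Pic}_X\times\operatorname{Pic}_Y$ whose composite with $(p_1^*,p_2^*)$ is the identity. So $\operatorname{Pic}_{X\times Y}=\operatorname{Pic}_X\times\operatorname{Pic}_Y\times K$, where $K$ is the kernel of the restriction. On Lie algebras the restriction is the Künneth isomorphism, so $\operatorname{Lie}K=0$, $K$ is étale and $K^0=0$. Since neutral components are geometrically connected, the neutral component of a product is the product of the neutral components. Finally $H^1(\mathbb P^r,\mathcal O)=0$ makes $\operatorname{Pic}_{\mathbb P^r}$ étale, so $\operatorname{Pic}^0_{\mathbb P^r}=0$. $\square$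

## 4. Pushouts along finite morphisms

Let $Y,T$ be projective, $Z\subset Y$ a closed subscheme and $q:Z\to T$ a finite morphism. By Ferrand (*Conducteur, descente et pincement*, Bull. SMF 131 (2003), Thm 5.4) the pushout $X=Y\sqcup_ZT$ exists, both in ringed spaces and in schemes. Moreover $T\to X$ is a closed immersion, $v:Y\to X$ is finite, the square is cartesian, and $Y\setminus Z\cong X\setminus T$. An affine open of $X$ has affine preimages in $Y,Z,T$, say with rings $A_Y,A_Z,A_T$, and its ring is
$$A=A_Y\times_{A_Z}A_T,\qquad A_Y\to A_Z\ \text{surjective}.\tag{2}$$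
The curve $X_Z$ of Section 1 is $\mathbb P^1\sqcup_Z\operatorname{Spec}k$.

One can see from (2) why $v$ is finite. The ideal $I=\ker(A_Y\to A_Z)$ is also an ideal of $A$, with $A/I=A_T$. If $y_1,\dots,y_m\in A_Y$ lift generators of $A_Z$ over $A_T$, then $1,y_1,\dots,y_m$ generate $A_Y$ over $A$.

**Lemma 2.** Let $X=Y\sqcup_ZT$ be as above.

1. $X$ is proper over $k$, and $H^0(X,\mathcal O_X)=H^0(Y,\mathcal O_Y)\times_{H^0(Z,\mathcal O_Z)}H^0(T,\mathcal O_T)$.
2. Line bundles on $X_S$ are equivalent to triples $(N_Y,N_T,\psi:N_Y|_{Z_S}\cong q^*N_T)$ of line bundles on $Y_S$, $T_S$ and a gluing isomorphism, functorially in $S$.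
3. If there are ample $M_Y$ on $Y$ and $M_T$ on $T$ with $M_Y|_Z\cong q^*M_T$, then $X$ is projective.
4. If $Y$ is geometrically integral, $q$ is surjective and $\mathcal O_T\to q_*\mathcal O_Z$ is injective, then $X$ is geometrically integral.

*Proof.* (1) The formula for $H^0$ follows from (2) by gluing. Put $V=Y\sqcup T$; the map $V\to X$ is finite and surjective, so $X$ is quasi-compact. In (2), $A\subset A_Y\times A_T$ and the larger ring is finite over $A$ and finitely generated over $k$; by Artin–Tate, $A$ is a finitely generated $k$-algebra. So $X$ is of finite type.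

For separatedness, look at the set-theoretic image of $V\times_XV$ in $V\times V$. Over $X\setminus T$ the map $v$ is an isomorphism, and over $T$ its fiber product is $Y\times_XT=Z$. So the image is the union of the diagonals of $Y$ and of $T$, of $Z\times_TZ$, and of the graph of $q$ and its transpose (two copies of $Z$). All these are proper, hence the image is closed in $V\times V$. The map $V\times V\to X\times X$ is finite, hence closed, and it carries this set onto the diagonal of $X$ because $V\to X$ is surjective. So the diagonal of $X$ is closed and $X$ is separated. Now $X$ is separated of finite type and is the image of the proper scheme $V$, so it is proper.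

(2) For any $k$-algebra $R$, flatness over $k$ and (2) give $A\otimes R=(A_Y\otimes R)\times_{A_Z\otimes R}(A_T\otimes R)$, still with a surjection $A_Y\otimes R\to A_Z\otimes R$. Milnor patching says that invertible modules over such a fiber product are equivalent to triples as in the statement. Apply this locally on $X_S$ and glue.

(3) By part 2 the two bundles glue to a line bundle on $X$. Its pull-back to $Y\sqcup T$ is ample, $Y\sqcup T\to X$ is finite and surjective, and $X$ is proper, so the bundle is ample (Hartshorne, Ex. III.5.7).

(4) The kernel of $A\to A_Y$ is $\ker(A_T\to A_Z)=0$, so $A\subset A_Y$. As a set, $X=v(Y)\cup T$ and $T=q(Z)$, so $v$ is surjective and $X$ is irreducible. It is reduced because $A\subset A_Y$. The hypotheses persist after extension of $k$, so $X$ is geometrically integral. $\square$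

## 5. Pinching to a point, and what it cannot give

**Lemma 3 (pinching).** Let $Y$ be good, $Z\subset Y$ a finite closed subscheme, and let the base point $z_0$ of $Y$ lie in $Z(k)$. Let $Y/Z:=Y\sqcup_Z\operatorname{Spec}k$, with base point $c$ the image of $Z$.

1. $(Y/Z,c)$ is good, and geometrically integral if $Y$ is.
2. $\operatorname{Pic}_{Y/Z}(S)$ is the group, under tensor product, of isomorphism classes of pairs $(N,\tau)$ with $N$ a line bundle on $Y_S$ and $\tau:\mathcal O_{Z_S}\cong N|_{Z_S}$.
3. With $N$ rigidified along $z_0$ by $\tau|_{z_0}$, $\operatorname{Pic}^0_{Y/Z}$ is the subgroup of pairs with $[N]\in\operatorname{Pic}_Y^0(S)$.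
4. Let $(Y',Z',z_0')$ be another such datum and $u:Y\to Y'$ a morphism such that $u|_Z$ factors as $s:Z\to Z'$ with $s(z_0)=z_0'$. The induced pointed morphism $Y/Z\to Y'/Z'$ pulls $(N,\tau)$ back to $(u^*N,s^*\tau)$.

*Proof.* (1) Line bundles on finite $k$-schemes are trivial, so an ample bundle on $Y$ glues to $\mathcal O$ on $\operatorname{Spec}k$, and Lemma 2(3) applies. Also $H^0=k\times_{\mathcal O(Z)}k=k$. As $Z\neq\emptyset$, the map $Z\to\operatorname{Spec}k$ is surjective and $k\to\mathcal O(Z)$ is injective, so Lemma 2(4) applies.

(2) and (4) By Lemma 2(2), a line bundle on $(Y/Z)_S$ rigidified at $c$ is a triple $(N,N_T,\psi)$ with a trivialization of $N_T$ on $S$; this is the same as a pair $(N,\tau)$. Part 4 is the functoriality of this description.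

(3) Consider $r:\operatorname{Pic}_{Y/Z}\to\operatorname{Pic}_Y$, $(N,\tau)\mapsto(N,\tau|_{z_0})$. If the rigidified bundle $N$ is trivial, it is so in a unique way, and $\tau$ becomes a unit. So $\ker r$ is
$$V_Z(S)=\{u\in\mathcal O(Z_S)^*:\ u(z_0)=1\}.\tag{3}$$
This is a nonempty open subscheme of an affine space, hence smooth and geometrically connected. Next, $r$ has sections locally: given $N$ on $Y_S$, rigidified along $z_0$, the bundle $N|_{Z_S}$ is trivial locally on $S$ because $Z_S\to S$ is finite, and a trivialization can be multiplied by a unit from $S$ to have the prescribed value at $z_0$. So $r$ is a Zariski-locally trivial $V_Z$-torsor. In particular $r$ is open and surjective with connected fibers, so $r^{-1}(\operatorname{Pic}_Y^0)$ is a connected open subgroup, and this must be $\operatorname{Pic}^0_{Y/Z}$. $\square$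

When $\operatorname{Pic}_Y^0=0$ we get $\operatorname{Pic}^0_{Y/Z}=V_Z$, which is (1) upgraded to a group scheme. A natural first hope is to realize every affine group as some $V_Z$. This fails in two ways.

First, $V_Z$ is always smooth and connected. The theorem also speaks of groups such as $\alpha_p=\{a:a^p=0\}\subset\mathbb G_a$ in characteristic $p$, which are not smooth.

Second, even smooth groups are missed. Let $\operatorname{char}k=p\ge3$ and let $W_2$ be the group of Witt vectors of length two, a two-dimensional unipotent group in which $p\cdot(a_0,a_1)=(0,a_0^p)$. Suppose $V_Z\cong W_2$; then $\dim\mathcal O(Z)=3$. If $Z_{\bar k}$ had a point other than $z_0$, the constants on the corresponding local factor would give a $\mathbb G_m$ inside $V_Z$, which is impossible in a unipotent group. So $\mathcal O(Z_{\bar k})$ is local with maximal ideal $\mathfrak m$ of dimension $2$, and $\mathfrak m^3=0$. Then $(1+x)^p=1+x^p=1$ for all $x\in\mathfrak m\otimes R$, so $V_Z$ is killed by $p$. But $W_2$ is not.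

What $V_Z$ can do is *contain* a given affine group, as $\mathbb G_m$ sat inside $\mathbb G_m^2$ in the three-point example. So we need a second tool, one that cuts a subgroup out of a $\operatorname{Pic}^0$.

## 6. The kernel of a pull-back map as a $\operatorname{Pic}^0$

Let $f:E\to W$ be a pointed morphism of good schemes. We want a scheme whose line bundles are the line bundles $N$ on $W$ with $f^*N$ trivial.

The obvious attempt is to make $f$ a closed immersion and collapse $E$ to a point. This stops at once if $\dim E>0$: the map $E\to\operatorname{Spec}k$ is not finite, so Section 4 does not apply. Nor could the gluing criterion of Lemma 2(3) hold, since an ample bundle would have to become trivial on $E$. The way around this is to compare $f^*N$ with the trivial bundle *on $E$ itself*. Inside $W\times\mathbb P^r$ we place two copies of $E$, one lying over $W$ by $f$ and one by the constant map, and then glue the two copies together by the identity of $E$. That map is finite.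

**Lemma 4 (kernels).** Let $f:(E,e)\to(W,w)$ be a pointed morphism of good schemes, with $W$ geometrically integral. There is a good, geometrically integral $X$ with
$$\operatorname{Pic}_X^0\cong\bigl(\ker(f^*:\operatorname{Pic}_W^0\to\operatorname{Pic}_E)\bigr)^0.$$

*Proof.*

**Step 1: the double $D$ of $E$.** This step prepares the subscheme that will be folded. Let $D=E\vee E$ be the pushout of two copies $E_1,E_2$ of $E$ along $e$. By Lemma 2(2), a line bundle on $D$ is a pair $(M_1,M_2)$ with an isomorphism of the fibers at $e$. Such an isomorphism exists, and two of them differ by a scalar, which is absorbed by an automorphism of $M_1$. So there is, up to isomorphism, exactly one line bundle on $D$ with given restrictions $M_i$ to $E_i$. It is ample if $M_1$ and $M_2$ are, by the argument of Lemma 2(3). Hence $D$ is projective, $H^0(D,\mathcal O_D)=k\times_kk=k$, and $(D,e)$ is good. Over any $S$, a line bundle on $D_S$ rigidified at $e$ is a pair of rigidified line bundles, so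
$$\operatorname{Pic}_D=\operatorname{Pic}_E\times\operatorname{Pic}_E\tag{4}$$
by restriction to $E_1$ and $E_2$. The fold map $\nabla:D\to E$ is proper with finite fibers, hence finite. It is surjective, $\mathcal O_E\to\nabla_*\mathcal O_D$ is split injective (restrict to $E_1$), and $\nabla^*$ is the diagonal in (4).

**Step 2: embedding $D$ compatibly with ample bundles.** This step arranges that the fold will keep projectivity. Let $H$ be ample on $W$, $M_1$ ample on $E$, and $M_2=M_1\otimes f^*H$. The bundle $M_2$ is the restriction of $M_1\boxtimes H$ under the closed immersion $(\mathrm{id},f):E\to E\times W$, so it is ample. Let $\mathcal M$ be the ample bundle on $D$ with $\mathcal M|_{E_i}\cong M_i$, and choose $s\ge1$ and a closed immersion $h:D\to\mathbb P^r$ with $h^*\mathcal O(1)\cong\mathcal M^s$. Let $g:D\to W$ be $f$ on $E_1$ and the constant $w$ on $E_2$; these agree at $e$. Since $h$ is a closed immersion, so is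
$$(g,h):D\to M:=W\times\mathbb P^r .$$

**Step 3: the scheme $X$.** Put $X:=M\sqcup_DE$ along $\nabla$. The ample bundle $H^s\boxtimes\mathcal O(1)$ on $M$ restricts to $f^*H^s\otimes M_1^s=M_2^s$ on $E_1$, and to $M_2^s$ on $E_2$ because $g$ is constant there. By the uniqueness in Step 1 its restriction to $D$ is $\nabla^*M_2^s$. As $M_2^s$ is ample on $E$, Lemma 2(3) shows that $X$ is projective. It is geometrically integral by Lemma 2(4), since $M$ is. Also $H^0(X,\mathcal O_X)=k\times_kk=k$. Take as base point $x$ the image of $e$, and give $M$ the base point $(g,h)(e)$. So $X$ is good.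

**Step 4: its Picard scheme.** By Lemma 2(2), a line bundle on $X_S$ rigidified at $x$ is a triple $(N,N',\psi)$ with $N$ on $M_S$ and $N'$ on $E_S$, both rigidified, and $\psi:N|_{D_S}\cong\nabla^*N'$ compatible with the rigidifications. By the uniqueness principle on $D$, there is at most one such $\psi$. With $j_1=(f,h|_{E_1})$ and $j_2=(w,h|_{E_2})$, both maps $E\to M$, equation (4) gives
$$\operatorname{Pic}_X=\operatorname{Pic}_M\times_{\operatorname{Pic}_D}\operatorname{Pic}_E=\{N\in\operatorname{Pic}_M:\ j_1^*N=j_2^*N\}.$$
By Lemma 1, $\operatorname{Pic}_M^0=p_1^*\operatorname{Pic}_W^0$. For $N=p_1^*N_W$ we have $j_1^*N=f^*N_W$, and $j_2^*N=0$ because $N_W$ is pulled back through the point $w$. Hence $\operatorname{Pic}_X\cap\operatorname{Pic}_M^0=\ker(f^*|_{\operatorname{Pic}_W^0})$. This is an open subgroup of $\operatorname{Pic}_X$, and it contains the connected subgroup $\operatorname{Pic}_X^0$. So its neutral component is $\operatorname{Pic}_X^0$. $\square$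

## 7. Affine groups as multiplicative functions on finite schemes of characters

Let $L$ be an affine commutative algebraic group. We now find a finite scheme $Z$ and finitely many multiplicativity conditions which cut $L$ out of $V_Z$.

Let $\mathcal H=\mathcal O(L)$, a finitely generated commutative and cocommutative Hopf algebra with comultiplication $\Delta$ and counit $\varepsilon$. Every finite subset of a coalgebra lies in a finite-dimensional subcoalgebra, so we may choose a finite-dimensional subcoalgebra $C\ni1$ that generates $\mathcal H$ as an algebra. Let $C_n\subset\mathcal H$ be the span of the $n$-fold products of elements of $C$. It is a finite-dimensional subcoalgebra, $C_1=C$, and $C\subset C_n$ because $1\in C$.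

**Definition.** $Z_n=\operatorname{Spec}C_n^*$, where $C_n^*$ is the linear dual with the convolution product $(\lambda\mu)(c)=(\lambda\otimes\mu)(\Delta c)$ and unit $\varepsilon$. It is commutative because $\mathcal H$ is cocommutative.

For a $k$-algebra $R$, a linear map $C_n^*\to R$ is an element $\chi\in C_n\otimes R$, and it is an algebra homomorphism exactly when $\Delta\chi=\chi\otimes\chi$ and $\varepsilon(\chi)=1$. Such a $\chi$ is a unit of $\mathcal H\otimes R$ (its inverse is its antipode), that is, a character $L_R\to\mathbb G_{m,R}$. So
$$Z_n(R)=\{\text{characters of }L_R\text{ lying in }C_n\otimes R\},$$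
a finite piece of the Cartier dual of $L$. Let $\chi_n\in C_n\otimes C_n^*$ be the universal character, that is, the canonical element, and let $0\in Z_n(k)$ be the trivial character $1\in C_n$. Functions on the scheme of characters are
$$\mathcal O((Z_n)_R)=\operatorname{Hom}_k(C_n,R),\qquad\lambda(0)=\lambda(1).$$
(On the left $0$ is a point of $Z_n$; on the right $1$ is an element of $C_n$.) Two maps relate these schemes. Multiplication $m:C^{\otimes n}\to C_n$ is a surjective coalgebra map, and its dual gives
$$\sigma:Z_1^n\to Z_n,\qquad(\chi^{(1)},\dots,\chi^{(n)})\mapsto\prod_j\chi^{(j)}.$$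
The inclusion $C\subset C_n$ gives $\kappa:Z_1\to Z_n$. If $\iota_j:Z_1\to Z_1^n$ is the $j$-th axis, with $0$ in the other slots, then $\sigma\iota_j=\kappa$.

A point $\ell\in L(R)=\operatorname{Hom}_{alg}(\mathcal H,R)$ can be evaluated at characters: put $\mathrm{ev}_n(\ell)=\ell|_{C_n}=\chi_n(\ell)$. The group law of $L$ is convolution, so $\mathrm{ev}_n(\ell+\ell')=\mathrm{ev}_n(\ell)\,\mathrm{ev}_n(\ell')$. Thus $\mathrm{ev}_n(\ell)$ is a unit of $\mathcal O((Z_n)_R)$ with value $1$ at $0$.

Write $C=k1\oplus C'$. The map $\operatorname{Sym}C'\to\mathcal H$ is surjective. **Fix $n\ge1$ such that its kernel is generated, as an ideal, by elements of degree $\le n$.**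

**Lemma 5.** For this $n$, the map $\mathrm{ev}_n$ is a bijection from $L(R)$ onto
$$\{\lambda\in\mathcal O((Z_n)_R)^*:\ \lambda(0)=1,\ \sigma^*\lambda=(\kappa^*\lambda)^{\boxtimes n}\}.$$

*Proof.* Unwinding the definitions, $\sigma^*\lambda=\lambda\circ m$ and $\kappa^*\lambda=\lambda|_C$. So the last condition says
$$\lambda(c_1\cdots c_n)=\lambda(c_1)\cdots\lambda(c_n)\qquad(c_i\in C).\tag{5}$$
It holds for $\lambda=\mathrm{ev}_n(\ell)$ because $\ell$ is an algebra homomorphism. Injectivity holds because $C\subset C_n$ generates $\mathcal H$.

For surjectivity, let $\lambda$ be in the right-hand set and $\lambda_1=\lambda|_C$; then $\lambda_1(1)=1$. Let $\Lambda:\operatorname{Sym}C'\to R$ be the algebra map extending $\lambda_1|_{C'}$. Given $P\in\operatorname{Sym}C'$ of degree $\le n$, write it as a combination of monomials and pad each monomial $c_1\cdots c_r$ to $c_1\otimes\cdots\otimes c_r\otimes1^{\otimes(n-r)}$. This gives $\tilde P\in C^{\otimes n}$ such that $m(\tilde P)$ is the image of $P$ in $\mathcal H$. Since $\lambda_1(1)=1$, equation (5) gives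
$$\Lambda(P)=\lambda_1^{\otimes n}(\tilde P)=\lambda(m(\tilde P)).$$
If $P$ is a relation, then $m(\tilde P)=0$ and $\Lambda(P)=0$. So $\Lambda$ kills the generators of the relation ideal and factors through an algebra map $\ell:\mathcal H\to R$ with $\ell|_C=\lambda_1$. Finally $\ell(c_1\cdots c_n)=\prod\lambda_1(c_i)=\lambda(c_1\cdots c_n)$, so $\ell|_{C_n}=\lambda$. $\square$

**Example: $L=\mathbb G_m$.** Here $\mathcal H=k[t,t^{-1}]$ and $C=\langle1,t,t^{-1}\rangle$ is a subcoalgebra spanned by grouplike elements, so $Z_1$ consists of three points, labeled $-1,0,1$. The relation $t\cdot t^{-1}=1$ has degree $2$, so $n=2$, and $Z_2$ consists of the five points $-2,\dots,2$. Lemma 5 describes $\mathbb G_m$ as the functions $\lambda$ on $\{-2,\dots,2\}$ with $\lambda(0)=1$ and $\lambda(i+j)=\lambda(i)\lambda(j)$ for $i,j\in\{-1,0,1\}$. Indeed such a $\lambda$ is determined by $\lambda(1)$. The choice $i=1$, $j=-1$ is the missing condition of Section 1.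

**Example: $L=\alpha_p$, $\operatorname{char}k=p$.** Here $\mathcal H=k[t]/(t^p)$ with $\Delta t=t\otimes1+1\otimes t$, and $C=\langle1,t\rangle$. In $C^*$ the functional $s$ dual to $t$ has $s^2=0$, so $Z_1=\operatorname{Spec}k[s]/(s^2)$ with universal character $1+st$. The relation is $t^p=0$, so $n=p$ and $C_p=\mathcal H$. If $e_i$ is dual to $t^i$, then $e_ie_j=\binom{i+j}{i}e_{i+j}$ for $i+j<p$ and $0$ otherwise. So $e_i=s^i/i!$ and $Z_p=\operatorname{Spec}k[s]/(s^p)$. The map $\sigma$ is $s\mapsto s_1+\cdots+s_p$, where $s_j^2=0$. Write $\lambda=\sum_{i<p}\lambda_is^i/i!$ with $\lambda_0=1$ and $\lambda_1=a$. Since $(s_1+\cdots+s_p)^i=i!\,e_i(s_1,\dots,s_p)$, where $e_i(s_1,\dots,s_p)$ denotes the elementary symmetric polynomial, the condition reads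
$$\sum_{i<p}\lambda_i\,e_i(s_1,\dots,s_p)=\prod_{j=1}^p(1+as_j)=\sum_{i\le p}a^i\,e_i(s_1,\dots,s_p).$$
So $\lambda_i=a^i$ for $i<p$ and $a^p=0$: this is $\alpha_p$. With $n=p-1$ in place of $p$, the term with $a^p$ would be absent and the solutions would form $\mathbb G_a$. So the bound on $n$ cannot be dropped.

For $\alpha_p$ we can already finish. Let $W=(\mathbb P^1/Z_1)^p\times(\mathbb P^1/Z_p)$, and let $E=(\mathbb P^1)^{p+1}/Z_1^p$, with $Z_1^p$ embedded by $(s_1,\dots,s_p,\sum s_j)$. The $p+1$ projections induce $f:E\to W$ by Lemma 3(4), and on $\operatorname{Pic}_W^0=\mathbb G_a^p\times V_{Z_p}$ the map $f^*$ is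
$$(a_1,\dots,a_p,\lambda)\mapsto\prod_j(1+a_js_j)\cdot\lambda(s_1+\cdots+s_p).$$
If this equals $1$, setting all $s_i$ with $i\ne j$ to $0$ gives $a_j=-\lambda_1$, and the rest is the condition just solved. So $\ker f^*\cong\alpha_p$, and Lemma 4 gives a projective geometrically integral $X$ with $\operatorname{Pic}_X^0\cong\alpha_p$. The general construction in Section 11 has the same shape, over an abelian variety.

## 8. $G$ as an extension of an abelian variety by an affine group

**Lemma 6.** Let $G$ be a connected commutative algebraic group over $k$. There is an exact sequence $0\to L\to G\xrightarrow{\pi}A\to0$ with $A$ an abelian variety and $L$ an affine commutative algebraic group.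

*Proof.* If $k$ is perfect and $G$ is smooth, this is Chevalley's theorem. This covers the problem as posed, and all $G$ in characteristic $0$, where every algebraic group is smooth (Cartier).

Now let $\operatorname{char}k=p$ and let $G$ be arbitrary. The purpose of what follows is to reach the smooth, perfect situation through finite homomorphisms. For $m\gg0$ the quotient $G'=G/\ker F^m$ by the Frobenius kernel is smooth (SGA 3, VII$_A$, 8.3), and it is connected. Chevalley's theorem holds for $G'$ over the perfect closure of $k$. The affine subgroup is defined over a finite purely inseparable extension $K/k$, and being affine, or being an abelian variety, can be checked after field extension. So there is an exact sequence $0\to L_K\to G'_K\to A_K\to0$ with $L_K$ affine and $A_K$ an abelian variety.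

Choose $r$ with $K^{p^r}\subset k$ and let $\phi:K\to k$, $x\mapsto x^{p^r}$. On $k$ this is the $p^r$-power map, so $G'^{(p^r)}=G'_K\otimes_{K,\phi}k$ is an extension of the abelian variety $A:=A_K\otimes_{K,\phi}k$ by the affine group $L'':=L_K\otimes_{K,\phi}k$. The Frobenius homomorphism $F^r:G'\to G'^{(p^r)}$ is surjective onto a reduced group, hence faithfully flat, and it has finite kernel. So $G\to G'\to G'^{(p^r)}$ is faithfully flat with finite kernel, hence finite: after the faithfully flat base change by itself it becomes the projection of $G\times(\text{kernel})$ to $G$. The composite $\pi:G\to A$ is an epimorphism, and its kernel $L$ is the preimage of $L''$, which is finite over the affine $L''$. So $L$ is affine. $\square$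

From now on fix such a sequence, and for $L$ fix $C$, $n$, $Z_1$, $Z_n$, $\sigma$, $\kappa$ as in Section 7. I write $G$ additively.

## 9. The Poincaré bundle and three compatibilities

A character $\chi$ of $L$ pushes the extension $G$ out to an extension of $A$ by $\mathbb G_m$, hence to a line bundle on $A$ lying in $\operatorname{Pic}^0_A$, hence to a point of the dual abelian variety. A point $g\in G$ over $a\in A$ trivializes the fiber of this bundle at $a$. Reading this with $a$ fixed and $\chi$ varying, $g$ gives a trivialization, along the scheme of characters, of the line bundle on $A^\vee$ corresponding to $a$. To say this precisely, we must control all identifications.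

Let $B=A^\vee=\operatorname{Pic}_A^0$, and let $\mathcal P$ be the Poincaré bundle on $A\times B$, rigidified along $0_A\times B$ and along $A\times0_B$, compatibly at $(0,0)$. For $a\in A(S)$ let $\mathcal P_a=(a\times\mathrm{id})^*\mathcal P$ on $B_S$, rigidified along $0_B$. By biduality, $a\mapsto\mathcal P_a$ is an isomorphism of groups $A\cong\operatorname{Pic}_B^0$. For $a=0$, the rigidification along $0_A\times B$ gives $\mathcal P_0=\mathcal O$.

**($\alpha$) Additivity in $A$.** There is an isomorphism $\mathcal P_{a+b}\cong\mathcal P_a\otimes\mathcal P_b$, rigidified along $0_B$. In the universal case on $A\times A\times B$, it also respects the rigidifications along $0\times0\times B$: there it differs from the identity by a unit of $\mathcal O(B)=k$, and this unit is $1$ at $0_B$.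

**($\beta$) Additivity in $B$.** Let $\Sigma:B^n\to B$ be the sum. The group law of $B\subset\operatorname{Pic}_A$ gives
$$(\mathrm{id}\times\Sigma)^*\mathcal P\cong\bigotimes_jp_{0j}^*\mathcal P\quad\text{on }A\times B^n,$$
rigidified along $0_A\times B^n$. Along $A\times0$ it differs from the identity by a unit of $\mathcal O(A)=k$ equal to $1$ at $0_A$, so it is rigidified there as well. Hence $\Sigma^*\mathcal P_a\cong\mathcal P_a^{\boxtimes n}$ for $a\in A(S)$, rigidified at $0$. Restricted to the $j$-th axis $B\subset B^n$, it becomes a rigidified automorphism of $\mathcal P_a$, which is the identity by the uniqueness principle. For $a=0$ it is the identity of $\mathcal O$, by rigidity along $0_A\times B^n$.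

**($\alpha$) and ($\beta$) commute.** They give two isomorphisms $(m_A\times\Sigma)^*\mathcal P\cong\bigotimes_j(p_{1j}^*\mathcal P\otimes p_{2j}^*\mathcal P)$ on $A\times A\times B^n$, where $m_A$ is the addition of $A$. These differ by a unit of $\mathcal O(A\times A\times B^n)=k$ equal to $1$ at the origin, so they coincide.

Next come the extensions. For a character $\chi:L_S\to\mathbb G_{m,S}$ let
$$G_\chi=(G_S\times\mathbb G_m)/\{(\ell,\chi(\ell)^{-1})\},\qquad\text{so that}\quad[g+\ell,u]=[g,\chi(\ell)u].\tag{6}$$
It is an extension of $A_S$ by $\mathbb G_m$, in particular a $\mathbb G_m$-torsor over $A_S$. So $G_\chi=\underline{\mathrm{Isom}}(\mathcal O,P_\chi)$ for a line bundle $P_\chi$ on $A_S$, which we rigidify along $0_A$ by the identity section. A section of $G_\chi$ over $a\in A(S)$ is a trivialization of $a^*P_\chi$. The construction commutes with base change in $S$.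

The group law of $G_\chi$ gives $m_A^*P_\chi\cong p_1^*P_\chi\otimes p_2^*P_\chi$. Restricting to $\{a\}\times A$ shows that on geometric fibers $P_\chi$ is translation invariant, hence lies in $\operatorname{Pic}_A^0$, which is open in $\operatorname{Pic}_A$. So $P_\chi$ defines a morphism $S\to B$.

For two characters, any pair of points of $G_\chi$ and $G_{\chi'}$ over the same point of $A$ can locally be written $([g,u],[g,u'])$; send it to $[g,uu']\in G_{\chi\chi'}$. If $g$ is replaced by $g+\ell$, then by (6) the pair is $([g+\ell,\chi(\ell)^{-1}u],[g+\ell,\chi'(\ell)^{-1}u'])$, whose image $[g+\ell,(\chi\chi')(\ell)^{-1}uu']=[g,uu']$ is unchanged. This is the Baer sum isomorphism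
$$P_\chi\otimes P_{\chi'}\cong P_{\chi\chi'},\qquad[g,1]\otimes[g,1]\mapsto[g,1],\tag{7}$$
and it is rigidified along $0_A$.

**($\gamma$) Characters as points of $B$.** Applied to the universal character $\chi_n$ over $S=Z_n$ (and to $\chi_1$ over $Z_1$), this gives $\varphi_n:Z_n\to B$ (and $\varphi_1:Z_1\to B$), together with a unique isomorphism
$$P_{\chi_n}\cong(\mathrm{id}\times\varphi_n)^*\mathcal P\quad\text{on }A\times Z_n,$$
rigidified along $0_A\times Z_n$. From $\sigma^*\chi_n=\prod_jp_j^*\chi_1$, $\kappa^*\chi_n=\chi_1$ and (7) we get
$$\varphi_n\sigma=\Sigma\circ\varphi_1^n,\qquad\varphi_n\kappa=\varphi_1,\qquad\varphi_n(0)=0.\tag{8}$$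

**Example: the split case $G=A\times L$.** The map $[(a,\ell),u]\mapsto(a,\chi(\ell)u)$ identifies $G_\chi$ with $A\times\mathbb G_m$. So every $P_\chi$ is trivial and $\varphi_n$ is constant with value $0$. In particular $\varphi_n$ need not be an embedding, so to pinch $Z_n$ we shall have to add a projective space as a factor.

## 10. Points of $G$ as multiplicatively trivialized line bundles

Let $g\in G(S)$ and $a=\pi(g)$. The section $[g,1]$ of $G_{\chi_n}$ over $a\times\mathrm{id}:S\times Z_n\to A\times Z_n$ is a trivialization of $(a\times\mathrm{id})^*P_{\chi_n}$. By ($\gamma$) it becomes a trivialization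
$$\tau_n(g)\ \text{ of }\ \varphi_n^*\mathcal P_a\ \text{ on }(Z_n)_S .$$

**Lemma 7.**

1. $\tau_n(g)$ restricts at $0\in Z_n$ to the rigidification of $\mathcal P_a$.
2. $\tau_n(g+g')=\tau_n(g)\tau_n(g')$ under ($\alpha$).
3. $\kappa^*\tau_n(g)=\tau_1(g)$, and $\sigma^*\tau_n(g)=\tau_1(g)^{\boxtimes n}$ under ($\beta$).
4. For $\ell\in L(S)$, $\tau_n(\ell)=\mathrm{ev}_n(\ell)$, where $\mathcal P_0=\mathcal O$.

*Proof.* (1) Over $A\times0$ the character is trivial, so $G_1=A\times\mathbb G_m$ and $[g,1]=(a,1)$. The trivialization $a\mapsto(a,1)$ of $P_1$ and the rigidification of $\mathcal P|_{A\times0}$ agree at $0_A$ under ($\gamma$). They differ by a unit of $\mathcal O(A)=k$, hence agree.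

(2) In $G_{\chi_n}$ we have $[g+g',1]=[g,1][g',1]$. So it suffices that the isomorphism $m_A^*P_{\chi_n}\cong p_1^*P_{\chi_n}\otimes p_2^*P_{\chi_n}$ from the group law corresponds under ($\gamma$) to the pull-back of ($\alpha$). Both are compatible with the rigidifications along $(0,0)\times Z_n$, and they differ by a unit of $\mathcal O(A\times A\times Z_n)=\mathcal O(Z_n)$. So they agree.

(3) Since $\kappa^*\chi_n=\chi_1$, the torsor $G_{\chi_n}$ pulls back along $\kappa$ to $G_{\chi_1}$, compatibly with $[g,1]$, and with ($\gamma$) by uniqueness. For $\sigma$: by (7), the section $[g,1]$ of $G_{\prod p_j^*\chi_1}$ is the product of the sections $[g,1]$ of the $G_{p_j^*\chi_1}$. The isomorphism (7) for the $n$ characters $p_j^*\chi_1$ and the pull-back of ($\beta$) to $A\times Z_1^n$ are both rigidified along $0_A\times Z_1^n$. By uniqueness they agree.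

(4) By (6), $[\ell,1]=[0,\chi_n(\ell)]$ is $\chi_n(\ell)=\mathrm{ev}_n(\ell)$ times the identity section, and the identity section corresponds under ($\gamma$) to the rigidification along $0_A$. $\square$

**Definition.** $K_n(S)$ is the set of pairs $(b,\tau)$ with $b\in A(S)$ and $\tau$ a trivialization of $\varphi_n^*\mathcal P_b$ on $(Z_n)_S$ that equals the rigidification at $0$ and satisfies
$$\sigma^*\tau=(\kappa^*\tau)^{\boxtimes n}\quad\text{via }(\beta).\tag{9}$$

Condition (9) makes sense: by (8), $\sigma^*\tau$ trivializes $(\varphi_1^n)^*\Sigma^*\mathcal P_b\cong(\varphi_1^*\mathcal P_b)^{\boxtimes n}$, and $\kappa^*\tau$ trivializes $\varphi_1^*\mathcal P_b$. Pairs are multiplied via ($\alpha$): this is the tensor product of isomorphism classes of rigidified line bundles on $B_S$ with a trivialization along $\varphi_n$, compatible at $0$. Both conditions are stable under products and inverses, because ($\alpha$) is rigidified along $0_B$ and commutes with ($\beta$). So $K_n$ is an fppf sheaf of commutative groups. In the split case one has $\varphi_n=0$, and $K_n=A\times L$ by Lemma 5. In general we have the following.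

**Proposition 8.** $\Theta:G\to K_n$, $g\mapsto(\pi(g),\tau_n(g))$, is an isomorphism of fppf sheaves of groups.

*Proof.* By Lemma 7(1) and (3), the pair lies in $K_n(S)$; by Lemma 7(2), $\Theta$ is a homomorphism. It is compatible with the maps to $A$. The kernel of $K_n\to A$ consists of the pairs with $b=0$. There $\mathcal P_0=\mathcal O$, ($\beta$) is the identity of $\mathcal O$, and ($\alpha$) is multiplication of functions since it is rigidified along $0\times0\times B$. So this kernel is exactly the group of functions $\lambda$ of Lemma 5. By Lemma 7(4), $\Theta|_L=\mathrm{ev}_n$, which is an isomorphism onto that kernel by Lemma 5. Since $G\to A$ is an fppf epimorphism and factors through $K_n\to A$, the latter is one too. The five lemma, applied to $0\to L\to G\to A\to0$ and $0\to\ker\to K_n\to A\to0$, shows that $\Theta$ is an isomorphism. $\square$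

## 11. The scheme $X$

Embed $Z_n$ in $B\times\mathbb P^N$ by $\varphi_n$ and a closed immersion into $\mathbb P^N$, and pinch. By Lemma 3 this produces all pairs $(b,\tau)$ normalized at $0$, with no condition (9). The result contains $K_n\cong G$ but is in general too large, as with three points for $\mathbb G_m$. Condition (9) compares two trivializations on $Z_1^n$; we turn it into a kernel and use Lemma 4.

**Step 1: the pinched schemes.** This step produces good schemes whose line bundles carry trivializations on $Z_1$, $Z_n$ and $Z_1^n$. Since $Z_1$ and $Z_n$ are finite, we can choose $N$ and closed immersions $\varepsilon_1:Z_1\to\mathbb P^N$ and $\varepsilon_n:Z_n\to\mathbb P^N$. Put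
$$W_1=(B\times\mathbb P^N)/Z_1,\qquad W_{(n)}=(B\times\mathbb P^N)/Z_n,\qquad E=\tilde Y/Z_1^n,\quad\tilde Y=B^n\times(\mathbb P^N)^n\times\mathbb P^N,$$
using the closed immersions
$$(\varphi_1,\varepsilon_1),\qquad(\varphi_n,\varepsilon_n),\qquad(\varphi_1^n,\varepsilon_1^n,\varepsilon_n\sigma)$$
respectively. (The third is a closed immersion because $\varepsilon_1^n$ is.) Base points come from $0$. By Lemma 3(1) these are good and geometrically integral.

By Lemma 1, $\operatorname{Pic}^0_{B\times\mathbb P^N}=\operatorname{Pic}_B^0=A$. So by Lemma 3(3), $\operatorname{Pic}^0_{W_1}(S)$ is the group of pairs $(a,\tau)$ with $a\in A(S)$ and $\tau$ a trivialization of $\varphi_1^*\mathcal P_a$ on $(Z_1)_S$ equal to the rigidification at $0$. The same holds for $W_{(n)}$ with $\varphi_n$ and $Z_n$. In particular $K_n$ is a subgroup sheaf of $\operatorname{Pic}^0_{W_{(n)}}$.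

**Step 2: the morphism $f:E\to W:=W_1^n\times W_{(n)}$.** This morphism encodes the two sides of (9). The $j$-th projection $\tilde Y\to B\times\mathbb P^N$, $(b_i,y_i,y')\mapsto(b_j,y_j)$, restricts on $Z_1^n$ to $(\varphi_1,\varepsilon_1)\circ p_j$. The map $\tilde Y\to B\times\mathbb P^N$, $(b_i,y_i,y')\mapsto(\sum_ib_i,y')$, restricts on $Z_1^n$ to
$$(\Sigma\varphi_1^n,\varepsilon_n\sigma)=(\varphi_n,\varepsilon_n)\circ\sigma$$
by (8). By Lemma 3(4) these maps induce pointed morphisms $E\to W_1$ for $1\le j\le n$, and $E\to W_{(n)}$. Together they form $f$. The scheme $W$ is good by Lemma 1 and is geometrically integral.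

**Step 3: the formula for $f^*$.** By Lemma 1, an $S$-point of $\operatorname{Pic}_W^0$ is a tuple $((a_j,\tau_j)_{1\le j\le n},(b,\tau))$ with entries as in Step 1. By Lemma 3(4), its image in $\operatorname{Pic}_E(S)$ is the class of the pair
$$\Bigl(\boxtimes_j\mathcal P_{a_j}\otimes\Sigma^*\mathcal P_b\ \text{(pulled back from }B^n),\quad\boxtimes_j\tau_j\otimes\sigma^*\tau\Bigr)\tag{10}$$
on $\tilde Y_S$ and $(Z_1^n)_S$. By ($\alpha$) and ($\beta$), the line bundle is $\boxtimes_j\mathcal P_{a_j+b}$, compatibly with rigidifications. The pair (10) is trivial if and only if there is an isomorphism of this bundle with $\mathcal O$ carrying the trivialization to $1$. Such an isomorphism is automatically rigidified, because the trivialization in (10) equals the rigidification at $0$.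

**Step 4: the kernel of $f^*$ is $K_n$.** Suppose (10) is trivial. Restricting the bundle to the $j$-th axis of $B^n$ (with base points in the projective spaces) gives $\mathcal P_{a_j+b}\cong\mathcal O$. So $a_j=-b$ for all $j$.

Assume now that $a_j=-b$ for all $j$. By the uniqueness principle on $\tilde Y_S$, the bundle has exactly one rigidified trivialization, namely the one given by ($\alpha$), ($\beta$) and $\mathcal P_0=\mathcal O$. Hence (10) is trivial if and only if, under this identification,
$$\boxtimes_j\tau_j\cdot\sigma^*\tau=1\quad\text{on }(Z_1^n)_S.\tag{11}$$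

Restrict (11) along $\iota_j$. For $i\ne j$, the factor $\tau_i$ is evaluated at $0$, where it is the rigidification. Moreover $\iota_j^*\sigma^*\tau=\kappa^*\tau$, and ($\beta$) is the identity on axes. So (11) forces $\tau_j\cdot\kappa^*\tau=1$, that is,
$$\tau_j=(\kappa^*\tau)^{-1}\quad\text{for all }j,$$
where the inverse is the trivialization of $\varphi_1^*\mathcal P_{-b}$ determined by ($\alpha$): $\mathcal P_{-b}\otimes\mathcal P_b\cong\mathcal P_0=\mathcal O$. With these values, (11) reads $\sigma^*\tau=(\kappa^*\tau)^{\boxtimes n}$ via ($\beta$), which is (9). So $(b,\tau)\in K_n(S)$.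

Conversely, for any $(b,\tau)\in K_n(S)$, the tuple $((-b,(\kappa^*\tau)^{-1})_j,(b,\tau))$ satisfies (11), and it lies in the kernel. The projection of $\operatorname{Pic}_W^0$ to its factor $\operatorname{Pic}^0_{W_{(n)}}$ is a homomorphism, and by the above it maps the kernel isomorphically onto $K_n$. With Proposition 8,
$$\ker\bigl(f^*:\operatorname{Pic}_W^0\to\operatorname{Pic}_E\bigr)\cong K_n\cong G.\tag{12}$$
The left side is a group scheme, so this is an isomorphism of group schemes.

**Step 5: end of the proof of the Theorem.** Apply Lemma 4 to $f$. It gives a projective, geometrically integral $X$ with a rational point and, by (12), with $\operatorname{Pic}_X^0\cong G^0$. Since $G$ is connected, $G^0=G$. If $G$ is smooth, then $G_{\rm red}=G$, so $((\operatorname{Pic}_{X/k})^0)_{\rm red}\cong G$. $\blacksquare$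

For $k$ perfect and $G$ smooth, connected and commutative, this says $\operatorname{Pic}^0(X)\cong G$. So over every perfect field, every such group is the Picard variety of a proper scheme, which can be chosen projective and geometrically integral with a rational point.
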